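\title{A Klein bottle with normal Euler number zero that is not the plat closure of a 2-dimensional braid}

\begin{abstract}
Every orientable surface-link in $\mathbb R^4$ is equivalent to the plat closure of a 2-dimensional braid, and every component of such a plat closure has normal Euler number zero. We show that the vanishing of the normal Euler numbers does not suffice: there is a Klein bottle in $\mathbb R^4$ with normal Euler number zero that is not equivalent to the plat closure of any 2-dimensional braid. The obstruction is the value, on the element of order two in the first homology of a non-orientable component, of a character defined by a representation of the complement group in $SL_2(\mathbb F_5)$. Counterexamples exist in every topological type that has a non-orientable component and in which all normal Euler numbers can vanish. We also prove that the plat closures are exactly the surface-links obtained from orientable ones by surgery along 1-handles.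
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in the smooth category, or in the PL category with locally flat surfaces. A \emph{surface-knot} is a closed connected surface, possibly non-orientable, embedded in $\mathbb R^4$; a \emph{surface-link} is a non-empty disjoint union of finitely many surface-knots. Two surface-links are \emph{equivalent} if they are ambiently isotopic in $\mathbb R^4$. For a component $F$ of a surface-link, $e(F)\in\mathbb Z$ denotes its normal Euler number, the signed number of intersections of $F$ with a generic parallel copy (Section~\ref{sec:conv}).

\subsection*{Braids and plat closures}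
Let $D_1,D_2$ be 2-disks in $\mathbb R^2$, let $\mathrm{pr}_2\colon D_1\times D_2\to D_2$ be the projection, and for $n\ge1$ let $X_n$ be a fixed set of $n$ interior points of $D_1$ on the $x$-axis. A branched covering map $\pi\colon X\to Y$ of degree $n$ is \emph{simple} if $|\pi^{-1}(y)|\in\{n,n-1\}$ for all $y\in Y$; over each branch value there is then exactly one branch point, with local model $z\mapsto z^2$. A \emph{2-dimensional $n$-braid} is a compact surface $S$ properly embedded in $D_1\times D_2$ such that
\begin{itemize}
\item[(B1)] $\pi_S=\mathrm{pr}_2|_S\colon S\to D_2$ is a simple branched covering map of degree $n$, and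
\item[(B2)] $\partial S=X_n\times\partial D_2$.
\end{itemize}
Let $S$ be a 2-dimensional $2n$-braid, let $w_n\subset D_1$ be a union of $n$ disjoint line segments with $\partial w_n=X_{2n}$, and put $A=w_n\times\partial D_2$. The \emph{plat closure} of $S$ is the unoriented surface-link
\[
\tilde S=S\cup A\subset D_1\times D_2\subset\mathbb R^4 .
\]
Below, ``plat closure'' always means the plat closure of a 2-dimensional braid.

The surface $S$ is oriented by the projection $\pi_S$. Each annulus of $A$ joins two boundary circles of $S$ that this orientation makes parallel, so the projection of $\tilde S$ to $D_2$ folds along $A$, and $\tilde S$ may be non-orientable.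

\begin{example}\label{ex:degree2}
Let $2n=2$, so that $w_1$ is one segment and $A$ is one annulus. If $S=X_2\times D_2$, then $\tilde S=\partial(w_1\times D_2)$ is a sphere bounding a 3-ball. If $S$ has exactly two branch points (Lemma~\ref{lem:branch} writes down such an $S$), then $S$ is connected and orientable, has two boundary circles, and $\chi(S)=2-2=0$. So $S$ is an annulus. Its orientation does not extend over $A$, and $\tilde S$ is a Klein bottle.
\end{example}

\subsection*{The question}
Two facts are known. Every orientable surface-link is equivalent to a plat closure, and every component $F$ of a plat closure has $e(F)=0$. The following question comes from \cite{Yasuda}.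

\begin{quote}
\emph{Is every surface-link, each of whose components $F$ satisfies $e(F)=0$, equivalent to the plat closure of some 2-dimensional braid?}
\end{quote}

One might guess that the answer is yes. One dimension lower there is no restriction at all: pulling all maxima of a link in $\mathbb R^3$ up and all minima down exhibits it as a braid closed up by caps and cups. For surfaces the normal Euler number is the visible restriction. By Whitney's congruence $e(F)\equiv2\chi(F)\pmod 4$ it excludes the projective plane, and the next non-orientable surface, the Klein bottle, does occur by Example~\ref{ex:degree2}. Nevertheless the answer is no.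

\begin{theorem}\label{thm:klein}
There is a surface-knot $K\subset\mathbb R^4$, homeomorphic to the Klein bottle, with $e(K)=0$, that is not equivalent to the plat closure of any 2-dimensional braid.
\end{theorem}

The \emph{genus} of a non-orientable closed connected surface is the number $n$ of projective planes of which it is the connected sum; its Euler characteristic is $2-n$.

\begin{theorem}\label{thm:types}
Let $T_1,\dots,T_l$ be closed connected surfaces. The statement ``every surface-link with components of types $T_1,\dots,T_l$, each with $e=0$, is equivalent to a plat closure of a 2-dimensional braid'' is true if and only if either all $T_i$ are orientable, or some $T_i$ is non-orientable of odd genus (in which case no such surface-link exists). In particular, for every even $n\ge2$ there is a surface-knot of non-orientable genus $n$ with $e=0$ that is not equivalent to such a plat closure.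
\end{theorem}

The third result says which surface-links are plat closures. Surgery along a 1-handle removes two disks from a surface-link and joins their boundaries by a tube that is filled by a solid cylinder disjoint from the rest of the surface (Section~\ref{sec:handles}).

\begin{theorem}\label{thm:char}
A surface-link is equivalent to the plat closure of a 2-dimensional braid if and only if it is obtained from an orientable surface-link by surgery along finitely many (possibly zero) pairwise disjoint 1-handles.
\end{theorem}

In particular, the Klein bottle $K$ is not obtained from any orientable surface-link by such surgeries.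

\subsection*{The idea of the obstruction}
For a non-orientable component $F$, the group $H_1(F;\mathbb Z)$ has a unique element $t_F$ of order 2. In the Klein bottle of Example~\ref{ex:degree2}, the core $C$ of the annulus $A$ represents $t_F$: it does not separate, and $2[C]=[\partial S]=0$. Moreover $C$ lies on the boundary of the 4-ball $D_1\times D_2$, so pushing it outward gives a parallel curve that is null-homotopic in the complement of the surface. Thus $t_F$ is represented by a curve with a null-homotopic push-off.

For braids of higher degree, $t_F$ is only the sum of the cores of several annuli, each with a null-homotopic push-off. To use this we need a quantity attached to curves on $F$ that is computed from a push-off, does not depend on the push-off (two of them differ by powers of the meridian), and is additive in homology. A representation in $SL_2(\mathbb F_5)$ that sends the meridian to a unipotent matrix provides one: all push-offs act on the fixed line of that matrix, and the meridian acts trivially on it. This gives a character $f_\rho$ of $H_1(F;\mathbb Z)$ with $f_\rho(t_F)=1$ for plat closures (Section~\ref{sec:obstruction}). In Section~\ref{sec:klein} we sweep out a Klein bottle by a trefoil that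 returns to itself with reversed orientation; the trefoil represents $t_K$, and one of its push-offs is sent to $-I$. Section~\ref{sec:types} treats the other topological types. Sections~\ref{sec:handles} and~\ref{sec:braiding} prove Theorem~\ref{thm:char} and are independent of Sections~\ref{sec:obstruction}--\ref{sec:types}.

\section{Conventions and background}\label{sec:conv}

We write in smooth language and round corners, such as those of $S\cup A$ along $\partial S$, which we round inside $D_1\times D_2$. In the PL category one uses regular neighborhoods and the PL forms of general position and isotopy extension, and one triangulates the smooth surfaces constructed below. The obstruction of Section~\ref{sec:obstruction} uses only fundamental groups and homology.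

An ambient isotopy of the plane carries a disk, together with the segments $w_n$ in the case of $D_1$, to a round disk with segments on the $x$-axis, and products of such isotopies carry plat closures to plat closures. So we take $D_1$ and $D_2$ round and centered at the origin. We regard surface-links in $S^4=\mathbb R^4\cup\{\infty\}$ when convenient; this changes neither equivalence nor the fundamental group of the complement.

For a component $F$ of a surface-link, $N(F)$ is a tubular neighborhood and $\partial N(F)\to F$ its circle bundle. A \emph{meridian} of $F$ is a fiber of this bundle joined to the base point by a path in the complement; since $\partial N(F)$ is connected, any two meridians of $F$ are conjugate up to inversion. A \emph{push-off} of a loop $\gamma$ in $F$ is a loop in $\partial N(F)$ lying over $\gamma$.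

\subsection*{The normal Euler number}
Push $F$ along a generic section of its normal bundle to a surface $F'$. At each zero of the section choose a local orientation of $F$ and give $F'$ the parallel one. The intersection sign in $\mathbb R^4$ does not depend on the choice, since reversing it reverses both orientations, and $e(F)$ is the sum of these signs. We use the following facts.
\begin{itemize}
\item[(E1)] If the normal bundle has a nowhere-zero section, then $e(F)=0$.
\item[(E2)] If $F$ is orientable, then $e(F)=0$, because $e(F)$ is then the self-intersection number of a class in $H_2(\mathbb R^4)=0$.
\item[(E3)] $e$ is additive under connected sum: take sections without zeros on the two disks that are removed and matching along their boundaries.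
\item[(E4)] Whitney's congruence $e(F)\equiv2\chi(F)\pmod4$ holds \cite{Whitney,Massey}.
\end{itemize}

\subsection*{The element of order two}
If $F$ is non-orientable of genus $n$, then $H_1(F;\mathbb Z)\cong\mathbb Z^{n-1}\oplus\mathbb Z/2$, and $t_F$ denotes the element of order 2. We recognize it as follows.
\begin{itemize}
\item[(T)] Let $C\subset F$ be a union of disjoint oriented circles with $2[C]=0$. If some loop in $F$ crosses $C$ transversally an odd number of times, then $[C]=t_F$.
\end{itemize}
Indeed, the mod 2 intersection number of $[C]$ with that loop is nonzero, so $[C]\neq0$.

\section{A character that obstructs plat closures}\label{sec:obstruction}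

Let $\mathbb F_5$ be the field with five elements. A matrix $U\in SL_2(\mathbb F_5)$ is \emph{unipotent} if $(U-I)^2=0$. If also $U\ne I$, then $U^j=I+j(U-I)$, so $U$ has order 5, and every power $U^j\neq I$ fixes pointwise exactly one line, $\Lambda=\ker(U-I)\subset\mathbb F_5^2$.

Let $\mathcal F$ be a surface-link and $F$ a component. Call a homomorphism $\rho\colon\pi_1(S^4\setminus\mathcal F)\to SL_2(\mathbb F_5)$ \emph{admissible for $F$} if it sends a meridian of $F$, hence every meridian of $F$, to a unipotent matrix different from $I$. Nothing is required of the other components.

Fix $o\in\partial N(F)$ and a path from $o$ to the base point. Composing with $\rho$ gives $R\colon\pi_1(\partial N(F),o)\to SL_2(\mathbb F_5)$. The homotopy sequence of the circle bundle shows that $\pi_1(\partial N(F))\to\pi_1(F)$ is onto and that its kernel is the cyclic subgroup generated by the fiber $\mu$ through $o$. Put $U=R(\mu)$, with fixed line $\Lambda$. For $g$ in the image of $R$, the matrix $gUg^{-1}$ is a nontrivial power of $U$, because $\langle\mu\rangle$ is normal; it fixes $g\Lambda$ pointwise, so $g\Lambda=\Lambda$. Let $\lambda(g)\in\mathbb F_5^*$ be the scalar by which $g$ acts on $\Lambda$. Since $\lambda(U)=1$,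 the homomorphism $\lambda\circ R$ factors through $\pi_1(F)$, and since $\mathbb F_5^*$ is abelian it defines a homomorphism
\[
f_\rho\colon H_1(F;\mathbb Z)\to\mathbb F_5^* .
\]
Changing the path, or $o$, conjugates $R$ by a matrix $g_0$ and replaces $\Lambda$ by $g_0\Lambda$; so $f_\rho$ depends only on $\rho$ and $F$. We evaluate $f_\rho$ only in the following situation.

\begin{lemma}\label{lem:eval}
Let $\gamma'$ be a push-off of a loop $\gamma$ in $F$. If $\rho$ sends $\gamma'$, joined to the base point by some path in $S^4\setminus\mathcal F$, to $\pm I$, then $f_\rho([\gamma])=\pm1$ with the same sign.
\end{lemma}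

\begin{proof}
The matrix $\pm I$ is central, so the value does not depend on the path. Choose a path that runs first in $\partial N(F)$ to $o$ and then along the fixed path. The resulting element of $\pi_1(\partial N(F),o)$ projects to a loop homologous to $\gamma$, and $R$ sends it to $\pm I$, which acts on $\Lambda$ by $\pm1$.
\end{proof}

\begin{remark}[why $\mathbb F_5$]\label{rem:five}
In a basis whose first vector spans $\Lambda$, an element $g$ of the image of $R$ is upper triangular with diagonal $(\lambda,\lambda^{-1})$, and $gUg^{-1}=U^{\lambda^2}$. A loop that reverses the orientation of $F$ also reverses that of the normal bundle, so its push-offs conjugate $\mu$ to $\mu^{-1}$. Hence $f_\rho([\gamma])^2=-1$ if $\gamma$ reverses orientation and $+1$ otherwise. For non-orientable $F$ the construction therefore needs a field in which $-1$ is a square, and $5$ is the smallest odd prime with this property. Since $2t_F=0$, we have $f_\rho(t_F)=\pm1$; the obstruction is this sign.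
\end{remark}

\begin{proposition}\label{prop:obstruction}
Let $\mathcal F$ be equivalent to a plat closure and let $F$ be a non-orientable component of $\mathcal F$. Then $f_\rho(t_F)=1$ for every $\rho$ admissible for $F$.
\end{proposition}

\begin{proof}
We may assume $\mathcal F=S\cup A$. Let $A_i=w^{(i)}\times\partial D_2$ $(1\le i\le r)$ be the annuli of $A$ contained in $F$, let $m_i$ be the midpoint of the segment $w^{(i)}$, let $C_i=\{m_i\}\times\partial D_2$ be oriented as $\partial D_2$, and put $S'=S\cap F$. Then $F=S'\cup A_1\cup\dots\cup A_r$.

\emph{Step 1: $\sum_i[C_i]=t_F$.} Orient $S$ so that $\pi_S$ preserves orientation away from the branch points. Every circle of $\partial S=X_{2n}\times\partial D_2$ then inherits the orientation of $\partial D_2$, so both boundary circles of $A_i$ are homologous in $A_i$ to $C_i$. Hence $0=[\partial S']=2\sum_i[C_i]$ in $H_1(F;\mathbb Z)$. Extend the orientation of $S'$ over the two halves of each $A_i\setminus C_i$. This orients $F\setminus\bigcup C_i$, and both sides induce on $C_i$ the same boundary orientation, that of $\partial D_2$. So the orientation jumps across every $C_i$, and a loop transverse to $\bigcup C_i$ reverses orientation if and only if it crosses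 $\bigcup C_i$ an odd number of times. As $F$ is non-orientable, such a loop exists, and (T) applies.

\emph{Step 2: $f_\rho([C_i])=1$.} Let $D_2^+$ be a slightly larger disk concentric with $D_2$. Near $C_i$ the surface $F$ coincides with $A_i\subset D_1\times\partial D_2$, so the outward radial direction of $D_2$ is normal to $F$ along $C_i$, and $C_i'=\{m_i\}\times\partial D_2^+$ is a push-off of $C_i$. It lies in $\mathbb R^4\setminus(D_1\times D_2)$, which is disjoint from $\mathcal F$ and simply connected, being homotopy equivalent to $S^3$. So $C_i'$ is null-homotopic in the complement of $\mathcal F$, and Lemma~\ref{lem:eval} gives $f_\rho([C_i])=1$.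

By the two steps, $f_\rho(t_F)=\prod_if_\rho([C_i])=1$.
\end{proof}

Condition (B1) enters through the orientation of $S$, and (B2) with the product form of $A$ through the parallel orientations in Step~1 and the position of $C_i$ on the boundary of the 4-ball in Step~2. If $F$ is orientable, then $H_1(F;\mathbb Z)$ is torsion-free, Step~1 gives $\sum_i[C_i]=0$, and the argument yields no restriction.

\section{The Klein bottle}\label{sec:klein}

We want a Klein bottle $K$, an admissible $\rho$, and a curve representing $t_K$ with a push-off that $\rho$ sends to $-I$. A Klein bottle is the mapping torus of an orientation-reversing diffeomorphism of a circle, and the fiber circle represents $t_K$. So we take a knot $k$ in a 3-ball and a diffeomorphism $\Phi$ of the ball that fixes the boundary and reverses $k$, and we let $K$ be the mapping torus of $\Phi|_k$ inside that of $\Phi$. The group of $K$ will be the quotient of the knot group by the relations $g=\Phi_*(g)$. The difficulty is that this quotient may be too small; we need a representation $\rho$ of the knot group with $\rho\circ\Phi_*=\rho$.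

\subsection*{The trefoil group and its representation}
Let
\[
k=\{(e^{2i\tau},e^{3i\tau})/\sqrt2:\tau\in\mathbb R\}\subset S^3\subset\mathbb C^2
\]
be the trefoil, $p=(1,0)\notin k$, and $G=\pi_1(S^3\setminus k,p)$. The Wirtinger presentation gives $G=\langle a,b\mid aba=bab\rangle$ with $a,b$ meridians. In $SL_2(\mathbb F_5)$ put
\[
U_+=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad U_-=\begin{pmatrix}1&0\\-1&1\end{pmatrix}.
\]
Then $U_+U_-=\begin{pmatrix}0&1\\-1&1\end{pmatrix}$, and multiplying by $U_+$ on the right or by $U_-$ on the left gives
\begin{equation}\label{eq:braidrel}
U_+U_-U_+=U_-U_+U_-=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad (U_+U_-U_+)^2=-I .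
\end{equation}
So $\rho(a)=U_+$, $\rho(b)=U_-$ defines a homomorphism $\rho\colon G\to SL_2(\mathbb F_5)$. It is onto: the powers of $U_+$ and $U_-$ are all the elementary matrices over the prime field $\mathbb F_5$, and these generate $SL_2(\mathbb F_5)$.

The representation $\rho$ is rigid in the following sense.

\begin{lemma}\label{lem:rigid}
Let $\psi$ be an automorphism of $G$ that maps meridians to conjugates of meridians or of their inverses. Then there is $B\in SL_2(\mathbb F_5)$ with $\rho(\psi(g))=B\rho(g)B^{-1}$ for all $g\in G$.
\end{lemma}

\begin{proof}
The matrix $J=\mathrm{diag}(2,3)$ has determinant $6=1$, and $JU_+J^{-1}$ has upper right entry $2\cdot3^{-1}=4=-1$, so $JU_+J^{-1}=U_+^{-1}$. Hence $\rho\psi(a)$, which is conjugate to $U_+$ or $U_+^{-1}$, is conjugate to $U_+$. After conjugating $\rho\psi$ we may assume $\rho\psi(a)=U_+$. The matrix $U'=\rho\psi(b)$ is unipotent and different from $I$. Its fixed line is not $\langle e_1\rangle$; otherwise $U'$ would be a power of $U_+$ and the image of the surjection $\rho\psi$ would be abelian. So the fixed line is spanned by a vector $(\beta,1)$. Conjugating by $U_+^{-\beta}$, which commutes with $U_+$, we may assume that it is $\langle e_2\rangle$, so $U'=\begin{pmatrix}1&0\\c&1\end{pmatrix}$.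 Now
\[
U_+U'U_+=\begin{pmatrix}1+c&2+c\\c&1+c\end{pmatrix},\qquad U'U_+U'=\begin{pmatrix}1+c&1\\2c+c^2&1+c\end{pmatrix}.
\]
These are equal because $\psi(a)$ and $\psi(b)$ satisfy the relation of $G$, and the upper right entries give $c=-1$, that is, $U'=U_-$. Thus a conjugate of $\rho\psi$ agrees with $\rho$ on $a$ and $b$.
\end{proof}

The curve that will detect $t_K$ is the parallel of $k$ on the torus $\mathbb T=\{|z|=|w|\}\subset S^3$. Let $k'=\{(e^{2i\tau},e^{3i\tau+i\epsilon})/\sqrt2\}$ with $\epsilon>0$ small. It is a push-off of $k$ in $S^3$ and a core of the open annulus $\mathbb T\setminus k$.

\begin{lemma}\label{lem:central}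
The representation $\rho$ sends $k'$, joined to $p$ by any path in $S^3\setminus k$, to $-I$.
\end{lemma}

\begin{proof}
We show that $k'$ and $(aba)^2$ both generate the center of $G$ and that the center is infinite cyclic. Consider first the abstract group $\Gamma=\langle u,v\mid u^2=v^3\rangle$. The element $u^2=v^3$ is central, and $\Gamma/\langle u^2\rangle=\mathbb Z/2*\mathbb Z/3$ has trivial center, as does every free product of two nontrivial groups. So the center of $\Gamma$ is $\langle u^2\rangle$. It is infinite, since the homomorphism $\Gamma\to\mathbb Z$, $u\mapsto3$, $v\mapsto2$, sends $u^2$ to $6$.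

The sets $\{|z|\ge|w|\}\setminus k$ and $\{|z|\le|w|\}\setminus k$ deformation retract to the circles $\{w=0\}$ and $\{z=0\}$, and they intersect in $\mathbb T\setminus k$. The curve $k'$ winds twice around the first circle and three times around the second. By van Kampen's theorem there is an isomorphism $G\cong\Gamma$ under which $k'$ corresponds to $u^2$. So $k'$ generates the center of $G$.

There is also an isomorphism $\Gamma\to\langle a,b\mid aba=bab\rangle$ given by $u\mapsto aba$, $v\mapsto ab$. It is well defined because $(aba)^2=(aba)(bab)=(ab)^3$. Its inverse is $a\mapsto v^{-1}u$, $b\mapsto uv^{-1}$: under this assignment $ab\mapsto v^{-1}u^2v^{-1}=v$, so $aba\mapsto u$ and $bab\mapsto u$, and conversely $(ab)^{-1}aba=a$ and $aba(ab)^{-1}=bab(ab)^{-1}=b$. So $(aba)^2$ also generates the center. Hence $k'$ represents $(aba)^{\pm2}$, and \eqref{eq:braidrel} gives $\rho(k')=-I$.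
\end{proof}

\subsection*{A symmetry that preserves the representation}

\begin{lemma}\label{lem:Phi}
There is an orientation-preserving diffeomorphism $\Phi$ of $S^3$ that is the identity near $p$, maps $k$ to itself reversing its orientation, and satisfies $\rho\circ\Phi_*=\rho$ on $G$.
\end{lemma}

\begin{proof}
The map $\Psi(z,w)=(\bar z,\bar w)$ has determinant $+1$ on $\mathbb R^4$, so it preserves the orientation of $S^3$. It fixes $p$ and acts on $k$ by $\tau\mapsto-\tau$. As a diffeomorphism of the pair $(S^3,k)$ it induces an automorphism $\psi=\Psi_*$ of $G$ as in Lemma~\ref{lem:rigid}; let $B$ be the resulting matrix. To cancel $B$ we drag the base point around a loop. Since $\rho$ is onto, there is a smooth loop $\gamma$ at $p$ in $S^3\setminus k$ with $\rho([\gamma])=B$. By isotopy extension there is an isotopy $P_t$ of $S^3$, fixed near $k$, with $P_0=\mathrm{id}$ and $P_t(p)=\gamma(t)$. For a loop $g$ at $p$, the square $(s,t)\mapsto P_t(g(s))$ shows $g\cdot\gamma\simeq\gamma\cdot P_1(g)$, so $(P_1)_*(g)=[\gamma]^{-1}g[\gamma]$. For $\Phi_0=P_1\circ\Psi$ we get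
\[
\rho((\Phi_0)_*g)=B^{-1}\rho(\psi(g))B=\rho(g).
\]
Finally we make $\Phi_0$ the identity near $p$. In a chart centered at $p$, the maps $x\mapsto\Phi_0(tx)/t$ deform the germ of $\Phi_0$ to its differential, and the differential is joined to $I$ in the connected group of matrices of positive determinant. By isotopy extension, this deformation of a small ball around $p$ is realized by an isotopy that fixes $p$ and is supported near $p$, away from $k$. Such an isotopy does not change the action on $G$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:klein}}
Let $O$ be a ball centered at $p$, disjoint from $\mathbb T$, such that $\Phi$ is the identity on a neighborhood of $O$, and let $D^3=S^3\setminus\operatorname{int}O$. Then $k,k'\subset D^3$ and $\Phi|_{D^3}$ is the identity near $\partial D^3$. A radius of $O$ from $p$ to a point $p'\in\partial D^3$ identifies $G$ with $\pi_1(D^3\setminus k,p')$, compatibly with $\Phi_*$.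

\emph{The surface.} Let $M=D^3\times[0,1]/(x,1)\sim(\Phi(x),0)$, and let $K\subset M$ be the image of $k\times[0,1]$. Since $\Phi$ reverses $k$, the surface $K$ is a Klein bottle. By Cerf's theorem, every diffeomorphism of $D^3$ that fixes the boundary is isotopic to the identity relative to the boundary. Such an isotopy for $\Phi$ gives a diffeomorphism $M\cong D^3\times S^1$ that is the identity on $\partial M=\partial D^3\times S^1$. Hence
\[
M\cup(\partial D^3\times D^2)\cong(D^3\times S^1)\cup(\partial D^3\times D^2)=\partial(D^3\times D^2)=S^4 ,
\]
and $K\subset S^4$. Removing a point not on $K$, we obtain $K\subset\mathbb R^4$.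

\emph{The normal Euler number.} The normal bundle of $K$ along a fiber $k\times\{t\}$ is the normal bundle of $k$ in $D^3$. Nowhere-zero normal fields $\nu$ on $k$ are classified up to homotopy by the linking number of $k$ with its push-off $k_\nu$, the two curves being oriented in parallel; this number does not depend on the orientation of $k$. The push-off along $\Phi_*\nu$ is $\Phi(k_\nu)$, and $\mathrm{lk}(\Phi(k_\nu),\Phi(k))=\mathrm{lk}(k_\nu,k)$ because $\Phi$ preserves the orientation of $S^3$. So there is a homotopy $\nu_t$ of nowhere-zero normal fields from $\nu_0=\Phi_*\nu$ to $\nu_1=\nu$. It respects the gluing and defines a nowhere-zero normal field on $K$. By (E1), $e(K)=0$.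

\emph{The group.} The space $M\setminus K$ fibers over $S^1$ with fiber $D^3\setminus k$, monodromy $\Phi$, and section $s=\{p'\}\times S^1$. So $\pi_1(M\setminus K)$ is generated by $G$ and $s$ with the relations $g=s\,\Phi_*(g)\,s^{-1}$. The piece $\partial D^3\times D^2$ is simply connected and is glued along $\partial D^3\times S^1$, whose fundamental group is generated by $s$. By van Kampen's theorem,
\[
\pi_1(S^4\setminus K)=G/\langle\langle\,g^{-1}\Phi_*(g):g\in G\,\rangle\rangle .
\]
By Lemma~\ref{lem:Phi}, $\rho$ induces $\bar\rho\colon\pi_1(S^4\setminus K)\to SL_2(\mathbb F_5)$. A meridian of $k$ in a fiber is a meridian of $K$, so $\bar\rho$ is admissible for $K$.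

\emph{Evaluation.} View $k$ and $k'$ in one fiber of $M$. Then $k'$ is a push-off of the curve $k\subset K$, and $\bar\rho(k')=-I$ by Lemma~\ref{lem:central}. Lemma~\ref{lem:eval} gives $f_{\bar\rho}([k])=-1$. Cutting $K$ along $k$ gives the annulus $k\times[0,1]$, whose oriented boundary $k\times\{1\}-k\times\{0\}$ maps to $\pm2k$ because the gluing reverses $k$; so $2[k]=0$. The annulus is connected, so an arc across it closes up to a loop that crosses $k$ once. By (T), $[k]=t_K$. Thus $f_{\bar\rho}(t_K)=-1\ne1$, and by Proposition~\ref{prop:obstruction} $K$ is not equivalent to a plat closure. \qed

\section{All topological types}\label{sec:types}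

\begin{proof}[Proof of Theorem~\ref{thm:types}]
If all $T_i$ are orientable, the statement is the first known fact quoted in the introduction; it is also the case of zero handles in Theorem~\ref{thm:char}. If some $T_i$ is non-orientable of odd genus, then $\chi(T_i)$ is odd, and (E4) gives $e\equiv2\pmod4$ for a component of that type; so no surface-link satisfies the hypothesis. It remains to find a counterexample when there is a non-orientable $T_i$ and all non-orientable $T_i$ have even genus.

\emph{Raising the genus.} Let $j\ge0$. Choose a small 4-ball $D^4$, disjoint from $k$ and $k'$, that meets $K$ in an unknotted disk. Replace this disk by an unknotted orientable surface $T^\circ\subset D^4$ of genus $j$ with the same boundary circle. The result $K_j$ is the connected sum of $K$ with a standard orientable surface $\hat T\subset S^4$ of genus $j$. It is non-orientable of genus $2+2j$, and $e(K_j)=0$ by (E2) and (E3).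

We extend the representation. Take the base point on $\partial D^4$ and write
\[
S^4\setminus K_j=\bigl(S^4\setminus(\operatorname{int}D^4\cup K)\bigr)\cup\bigl(D^4\setminus T^\circ\bigr).
\]
The intersection $\partial D^4\setminus\partial T^\circ$ is the complement of an unknot in $S^3$; its group is infinite cyclic, generated by a meridian $\mu$. On the first piece take the composite of $\bar\rho$ with the map induced by inclusion in $S^4\setminus K$. On the second piece use the orientability of $T^\circ$: the inclusion $D^4\setminus T^\circ\subset S^4\setminus\hat T$, where $\hat T$ is $T^\circ$ capped off by a disk in the complementary ball, and Alexander duality $H_1(S^4\setminus\hat T)\cong\mathbb Z$ give a homomorphism $\pi_1(D^4\setminus T^\circ)\to\mathbb Z$ with $\mu\mapsto1$. Compose it with $1\mapsto\bar\rho(\mu)$. The two homomorphisms agree on $\mu$, so by van Kampen's theorem they define $\rho_j\colon\pi_1(S^4\setminus K_j)\to SL_2(\mathbb F_5)$, admissible for $K_j$. The curve $k'$ lies in the first piece, so $\rho_j(k')=-I$ and $f_{\rho_j}([k])=-1$. Cutting $K_j$ along $k$ gives the annulus with a disk replaced by $T^\circ$. This surface is connected and orientable, with the same oriented boundary as the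 annulus, so again $2[k]=0$ and $[k]=t_{K_j}$ by (T).

\emph{Adding components.} Say $T_1$ is non-orientable of genus $2+2j$. For $i\ge2$ let $F_i$ be a surface-knot of type $T_i$ with $e(F_i)=0$: a standard surface in $\mathbb R^3$ if $T_i$ is orientable, and a copy of some $K_{j'}$ otherwise. Let $\mathcal F$ be the union of $K_j,F_2,\dots,F_l$ placed in disjoint 4-balls. The group of $\mathcal F$ is the free product of the groups of the components. Let $\rho$ be $\rho_j$ on the first factor and trivial on the others. It is admissible for $K_j$ and $f_\rho(t_{K_j})=-1$. By Proposition~\ref{prop:obstruction}, $\mathcal F$ is not equivalent to a plat closure. The case $l=1$ is the last sentence of the theorem.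
\end{proof}

\section{Surgery along 1-handles}\label{sec:handles}

A \emph{1-handle} on a surface-link $L$ is an embedded 3-ball $h\cong D^2\times I$ with $h\cap L=D^2\times\partial I$, the two \emph{attaching disks}. \emph{Surgery} along $h$ replaces $D^2\times\partial I$ by the tube $\partial D^2\times I$. The \emph{core} of $h$ is $\{0\}\times I$. If $L$ is oriented, $h$ is \emph{coherent} if the orientation of $L\setminus(D^2\times\partial I)$ extends over the tube, and \emph{incoherent} otherwise; this is the \emph{type} of $h$. The boundary circles of an oriented annulus are antiparallel, so
\begin{itemize}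
\item[(C)] $h$ is incoherent if and only if the orientations of the two attaching disks agree under the projection $D^2\times I\to D^2$.
\end{itemize}

\subsection*{Plat closures come from 1-handles}
Write
\[
S^4=\partial(D_1\times B^3)=(D_1\times S^2)\cup(\partial D_1\times B^3),\qquad S^2=D_2\cup\bar D_2,
\]
where $\bar D_2$ is a second disk with $\partial\bar D_2=\partial D_2$. Any two orientation-preserving embeddings of a 4-ball in $S^4$ are ambiently isotopic, so plat closures may be formed in this copy of $D_1\times D_2$. The \emph{closure} of a 2-dimensional $m$-braid $S$ is $\hat S=S\cup(X_m\times\bar D_2)$, oriented by the projection to $S^2$.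

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:char}]
Let $S$ be a 2-dimensional $2n$-braid. Over $\bar D_2$ the closure $\hat S$ is $X_{2n}\times\bar D_2$, so the $n$ components of $w_n\times\bar D_2$ are disjoint 1-handles on the orientable surface-link $\hat S$, with attaching disks $\partial w_n\times\bar D_2$. Surgery along them gives $S\cup(w_n\times\partial D_2)=\tilde S$.
\end{proof}

By (C) these handles are all incoherent. In Example~\ref{ex:degree2}, the Klein bottle arises from the sphere $\hat S$ by one incoherent handle.

\begin{remark}
This description accounts for the vanishing of $e$ on plat closures. A vector field normal to the 3-ball $h$ is normal both to the attaching disks and to the tube. Extend such fields generically over the rest of the orientable surface-link $L$. Counting zeros, the normal Euler number of a component of the surgered surface is a sum of normal Euler numbers of components of $L$, which vanish by (E2).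
\end{remark}

\subsection*{What determines the result of surgery}
For the ``if'' part we shall replace given handles by others that are adapted to a braid. The next lemma says what must be matched. Let $L$ be an oriented surface-link, $N(L)$ a thin tubular neighborhood, and $E=S^4\setminus\operatorname{int}N(L)$. After a small isotopy, a 1-handle $h$ meets $N(L)$ in a union of radii over the attaching disks. Then $h\cap E$ is a 3-ball that meets $\partial E$ in two disks, and the part of the core in $E$ is a path $(I,\partial I)\to(E,\partial E)$. The \emph{class} of $h$ is the homotopy class of this map of pairs; the endpoints may move in $\partial E$, that is, slide along $L$ and rotate around it. Since $h\cap E$ is simply connected,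
\begin{itemize}
\item[(H)] every path in $h\cap E$ from the first disk to the second represents the class of $h$.
\end{itemize}

\begin{lemma}\label{lem:unique}
Let $h_1,\dots,h_\kappa$ and $h_1',\dots,h_\kappa'$ be two families of pairwise disjoint 1-handles on $L$. If $h_i$ and $h_i'$ have the same class and the same type for each $i$, then the two surgered surface-links are equivalent.
\end{lemma}

\begin{proof}
\emph{The cores.} Take homotopies from the cores of the $h_i$ to those of the $h_i'$, as paths $(I,\partial I)\to(E,\partial E)$ depending on $t\in[0,1]$, and perturb them relative to $t=0,1$. The endpoints, projected to $L$, trace $2\kappa$ curves in the 3-manifold $L\times[0,1]$; generically these are disjoint. Using a collar of $\partial E$, make the paths leave $\partial E$ normally and keep their interiors in $\operatorname{int}E$. The paths trace surfaces in the 5-manifold $E\times[0,1]$; generically these have no double points, as $2+2<5$, and the velocity of a path, a vector in a 4-dimensional space depending on two parameters, never vanishes. Adding radii in $N(L)$, we get an isotopy of $\kappa$ disjoint arcs with ends on $L$. It extends to an ambient isotopy of $S^4$ that carries $L$ to itself at all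 times: first move the endpoints by an isotopy of $L$, cover it by a bundle isotopy of $N(L)$ that carries the radii along, and then extend over $E$ by isotopy extension for the arcs. This isotopy preserves the orientation of $L$, hence the types. So we may assume that $h_i$ and $h_i'$ have the same core $\alpha_i$.

\emph{The handles.} A one-parameter family of disjoint 1-handles gives an isotopy of the surgered surfaces, hence an equivalence. Shrinking the factor $D^2$, we may assume all handles thin. Up to isotopy through 1-handles, a thin handle with core $\alpha$ is determined by the field of 2-planes tangent to the $D^2$-factor in the rank 3 normal bundle of $\alpha$, and a homotopy of such fields relative to the ends gives an isotopy of thin handles. At the ends the plane is the tangent plane of $L$. Trivializing the normal bundle, the field is a path in $\mathbb{RP}^2$ with prescribed ends. There are two homotopy classes of such paths. They are distinguished by the endpoint of the lift to the sphere of oriented planes that starts at the oriented tangent plane of $L$, and by (C) this endpoint is determined by the type.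
\end{proof}

\subsection*{Absorbing trivial spheres}
We use one more standard move: if an embedded 3-ball $\Omega$ meets a surface-link exactly in a disk $D\subset\partial\Omega$, then pushing $D$ across $\Omega$ to the complementary disk of $\partial\Omega$ gives an equivalent surface-link.

\begin{lemma}\label{lem:absorb}
Let $L_0$ be a surface-link, let $B_1,\dots,B_\nu$ be disjoint embedded 3-balls disjoint from $L_0$, and let $\Sigma_j=\partial B_j$. All handles below are pairwise disjoint 1-handles on $L_0\cup\Sigma_1\cup\dots\cup\Sigma_\nu$ that meet $\bigcup B_j$ only in attaching disks.
\begin{enumerate}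
\item If $\nu=1$ and $h$ joins $L_0$ to $\Sigma_1$, then surgery on $L_0\cup\Sigma_1$ along $h$ gives a surface-link equivalent to $L_0$, by an isotopy supported near $h\cup B_1$.
\item Let $h_0$ join $L_0$ to $\Sigma_1$, let $h_j$ join $\Sigma_j$ to $\Sigma_{j+1}$ for $1\le j<\nu$, and let $h_\nu$ join $\Sigma_\nu$ to $L_0$. Then $H=h_0\cup B_1\cup h_1\cup\dots\cup B_\nu\cup h_\nu$ is a 1-handle on $L_0$, and surgery on $L_0\cup\bigcup\Sigma_j$ along $h_0,\dots,h_\nu$ equals surgery on $L_0$ along $H$. If $L_0$ and the $\Sigma_j$ are oriented, then $H$ is coherent if and only if the number of incoherent handles among $h_0,\dots,h_\nu$ is even.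
\end{enumerate}
\end{lemma}

\begin{proof}
Two 3-balls that meet in a disk in their boundaries form a 3-ball; it may be bent along the disk, and we round the bend. (1) The ball $h\cup B_1$ meets $L_0$ in one attaching disk, and the surgered surface is $L_0$ with this disk replaced by the rest of $\partial(h\cup B_1)$. (2) The ball $H$ meets $L_0$ in two disjoint disks of $\partial H$, so it is a 1-handle. Its tube, the complement of these disks in $\partial H$, is the union of the tubes of the $h_j$ and of the spheres $\Sigma_j$ with two disks removed; this is what the $\nu+1$ surgeries insert. Extend the orientation of $L_0$ along this tube from one end. Each time it passes a tube of some $h_j$, the comparison with the given orientation of the next piece changes sign exactly if $h_j$ is incoherent.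
\end{proof}

\section{Braiding the handles}\label{sec:braiding}

Let $\mathcal F$ be obtained from an orientable surface-link by surgery along disjoint 1-handles $h_1,\dots,h_\kappa$. Orient that surface-link. By Kamada's theorem \cite{Kamada94,Kamada02}, every oriented surface-link is equivalent to the closure of a 2-dimensional braid. So we may assume that it is $L=\hat S$ with $S$ of degree $m$. We must show that $\mathcal F$ is equivalent to a plat closure.

\subsection*{The two available kinds of handles}
A plat closure can realize two kinds of handles on a closed braid. The incoherent handles $w\times\bar D_2$ are forced on us: every sheet over $\bar D_2$ is an end of exactly one of them. Coherent handles are free: Lemma~\ref{lem:branch} below shows that two new branch points over a small disk amount to surgery along a coherent handle whose core is any embedded arc joining two sheets in a fiber $D_1\times\{y\}$.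

The given handles are of neither kind. The class of $h_i$ is represented by a path in a fiber (Lemma~\ref{lem:fiber}), but not necessarily by an embedded arc, and $h_i$ may be incoherent. The remedy is to add trivial sheets $\{q\}\times D_2$ to the braid. Their closures $\Sigma_q=\{q\}\times S^2$ bound balls, and by Lemma~\ref{lem:absorb} they serve as relay stations through which short handles of the two kinds are chained into one long handle. Two small cases show the mechanism.

\emph{No handles.} Give each point $x\in X_m$ a partner $x^*$ outside the region occupied by $S$, add the sheets $\{x^*\}\times D_2$, and let $w$ consist of arcs from $x$ to $x^*$. Each forced handle joins $L$ to a sphere $\Sigma_{x^*}$, and Lemma~\ref{lem:absorb}(1) removes both. The plat closure, of a braid of degree $2m$, is equivalent to $L$.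

\emph{One incoherent handle along an arc.} Let $h$ be incoherent with core an embedded arc in a fiber from $x'$ to $x''$. Keep the partners $x^*$, and add two more sheets at nearby points $q,\bar q$ of the arc, joined by a new component of $w$. Insert branch points for the coherent handles along the subarcs from $x'$ to $q$ and from $\bar q$ to $x''$. If the balls bounded by $\Sigma_q$ and $\Sigma_{\bar q}$ avoid $L$ and the handles, then the chain coherent--incoherent--coherent is one incoherent handle whose core follows the arc. To keep the balls free, we shall place all auxiliary points on chords near $\partial D_1$.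

In general we write the class of $h_i$ as a word in standard generators, realize each letter by an embedded arc over its own small disk in $D_2$, and adjust the type by the parity of the length of the chain.

\subsection*{Two lemmas on braided surfaces}

\begin{lemma}\label{lem:fiber}
Let $y_0\in\operatorname{int}\bar D_2$. The inclusion of the fiber over $y_0$ induces a surjection $\pi_1(D_1\setminus X_m)\to\pi_1(S^4\setminus L)$.
\end{lemma}

\begin{proof}
Take the base point $(p_0,y_0)$ with $p_0\in\partial D_1$, and let $W=(D_1\times S^2)\setminus L$. Then $S^4\setminus L=W\cup(\partial D_1\times B^3)$, and the group of $\partial D_1\times B^3$ is generated by the loop $\partial D_1\times\{y_0\}\subset W$; so $\pi_1(W)\to\pi_1(S^4\setminus L)$ is onto by van Kampen's theorem. Let $\Delta\subset S^2$ be the set of branch values and $W_0$ the part of $W$ over $S^2\setminus\Delta$. A generic loop in $W$ misses the fibers over $\Delta$, which have codimension 2; so $\pi_1(W_0)\to\pi_1(W)$ is onto. Over $S^2\setminus\Delta$ the surface $L\subset\operatorname{int}D_1\times S^2$ is an unbranched covering, so $W_0$ is a fiber bundle with fiber $D_1\setminus X_m$ and section $\{p_0\}\times(S^2\setminus\Delta)$. Hence $\pi_1(W_0)$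 is generated by loops in the fiber and loops in the section, and the latter contract in $\{p_0\}\times S^2\subset W$.
\end{proof}

\begin{lemma}\label{lem:branch}
Let $Z\subset\operatorname{int}D_1$ be finite, $\delta\subset\operatorname{int}D_1$ an embedded arc with $\delta\cap Z=\partial\delta$, $D$ a disk, and $y_*\in\operatorname{int}D$. There is a compact surface $Y\subset\operatorname{int}D_1\times D$ with $\partial Y=Z\times\partial D$ such that $Y\to D$ is a simple branched covering of degree $|Z|$ with exactly two branch points and $Y$ is isotopic, relative to the boundary, to the result of surgery on $Z\times D$ (oriented by the projection to $D$) along a coherent 1-handle with core $\delta\times\{y_*\}$.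
\end{lemma}

\begin{proof}
Identify a neighborhood of $\delta$ that meets $Z$ only in $\partial\delta$ with $\{|z|\le2\}\subset\mathbb C$ so that $\delta=[-1,1]$, and $D$ with the unit disk so that $y_*=0$. Write $z=u+iv$ and $y=a+ib$. Let $\beta=\beta(|y|)\in[0,1]$ be smooth, $0$ for $|y|\le\frac12$ and $1$ near $|y|=1$. Fix $0<\varepsilon<\frac1{32}$, and for $|s|\le\varepsilon$ put
\[
f_s(y)=(1-\beta)(a^2-s+ib)+\beta,\qquad Y_s=\{(z,y):z^2=f_s(y)\}.
\]
Since $|f_s|<4$, the sets $Y_s$ lie in $\{|z|<2\}\times D$, and near $\partial D$ they equal $\{\pm1\}\times D$. We show that $Y_\varepsilon$ is braided, that $Y_{-\varepsilon}$ is a pair of trivial sheets, and that passing from $-\varepsilon$ to $\varepsilon$ is a surgery.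

\emph{The outer region.} If $|y|\ge\frac14$, then $a^2-s+ib\notin(-\infty,0]$, because $b=0$ implies $a^2\ge\frac1{16}>s$. The slit plane $\mathbb C\setminus(-\infty,0]$ is star-shaped about $1$, so $f_s(y)\notin(-\infty,0]$. Over $|y|\ge\frac14$, therefore, $Y_s$ is the pair of graphs $z=\pm\sqrt{f_s(y)}$, depending smoothly on $s$.

\emph{$Y_\varepsilon$ is braided.} The zeros of $f_\varepsilon$ lie in $|y|<\frac14$, where $f_\varepsilon=a^2-\varepsilon+ib$. They are $y=\pm\sqrt\varepsilon$, and the Jacobian $2a$ is nonzero there. So $Y_\varepsilon$ is smooth, and $Y_\varepsilon\to D$ is a simple branched covering of degree 2 with two branch points.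

\emph{The surgery.} Over $|y|<\frac12$ the equation $z^2=f_s(y)$ reads $b=2uv$ and $r^2=u^2+s$, where $r^2=v^2+a^2$. So $Y_s$ is a hyperboloid in the 3-manifold $\{b=2uv\}$ with coordinates $(u,v,a)$, of two sheets for $s<0$ and of one sheet for $s>0$. The cylinder $\Omega=\{|u|\le\frac14,\ r^2\le\frac3{32}\}$ in this 3-manifold lies over $|y|<\frac12$, since $|y|^2=a^2+4u^2v^2\le r^2$ there. The set $h=\{r^2\le\frac\varepsilon2,\ u^2\le r^2+\varepsilon\}\subset\Omega$ is a 1-handle on $Y_{-\varepsilon}$ with core $\{v=a=0,\ |u|\le\sqrt\varepsilon\}=[-\sqrt\varepsilon,\sqrt\varepsilon]\times\{0\}$. Let $\phi\colon\mathbb R\to(0,\infty)$ be smooth and nondecreasing, with $\phi(t)=\frac\varepsilon2$ for $t\le0$ and $\phi(t)=t$ for $t\ge\varepsilon$. Let $Y_s'$ be $Y_s$ with $Y_s\cap\Omega$ replaced by the tube $\{r^2=\phi(u^2+s),\ |u|\le\frac14\}$. The pieces fit, because $u^2+s>\varepsilon$ near $|u|=\frac14$. The surfaces $Y'_s$ are smooth and vary smoothly with $s$, so they form an isotopy relative to the boundary. We have $Y'_\varepsilon=Y_\varepsilon$, while $Y'_{-\varepsilon}$ is the surgered surface, given in $\Omega$ by $r^2=\max(u^2-\varepsilon,\frac\varepsilon2)$, with its corners rounded.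

\emph{$Y_{-\varepsilon}$ is trivial.} Now $a^2+\varepsilon+ib\notin(-\infty,0]$ for all $y$, so $f^t=(1-t)f_{-\varepsilon}+t$ avoids $(-\infty,0]$ for $0\le t\le1$. The maps $(z,y)\mapsto\bigl(z\sqrt{f^t(y)}/\sqrt{f_{-\varepsilon}(y)},\,y\bigr)$ carry $Y_{-\varepsilon}$ through the pairs of graphs $\pm\sqrt{f^t}$ to $\{\pm1\}\times D$. Since $f^t(0)>0$, they carry the core through real segments to $[-1,1]\times\{0\}$. By isotopy extension this motion is ambient and fixed on the boundary.

\emph{The type.} The surface $Y_\varepsilon$ is oriented by the projection to $D$. Through isotopies relative to the boundary this orients the surgered surface so that it agrees with both sheets near $\partial D$, hence on both punctured sheets. So the handle is coherent. Finally let $Y=Y_\varepsilon\cup\bigl((Z\setminus\partial\delta)\times D\bigr)$.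
\end{proof}

\subsection*{Proof of the ``if'' part of Theorem~\ref{thm:char}}

\emph{Step 1: position of $L$.} Let $D_1$ have radius 3. An isotopy of $D_1$ fixing $\partial D_1$ that contracts the interior radially, times the identity of $S^2$, moves $L$ into $D_1^0\times S^2$, where $D_1^0$ is the open unit disk; it moves $X_m$ to a set $X\subset D_1^0$ of $m$ points on the $x$-axis. Shrinking $S$ away from $\partial D_2$ and inserting a product collar, we may assume $L\cap(D_1\times V)=X\times V$ for a disk $V\subset S^2$ containing $\bar D_2$ in its interior. Fix $y_0\in\operatorname{int}\bar D_2$. Choose $N(L)$ with $N(L)\cap(D_1\times V)=\bigcup_{x\in X}O_x\times V$, where the $O_x$ are small round disks centered at the points $x$.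

Let $\ell$ and $\ell^*$ be the horizontal chords of $D_1$ at heights $-2$ and $2$, let $D_+$ be the region between them, including $\ell$ but not $\ell^*$, and let $E_0=D_+\setminus\bigcup\operatorname{int}O_x$. For $x\in X$ let $\eta_x$ be the vertical path from the lowest point $x^-$ of $O_x$ down to $\ell$. Since $\ell$ is contractible, homotopy classes of paths in $E_0$ with both ends sliding in $\ell$ form a group $\Pi$, which is $\pi_1(E_0)=\pi_1(D_1\setminus X)$. Let $c_x\in\Pi$ be the class of the frontier in $D_+$ of a thin neighborhood of $O_x\cup\eta_x$, traversed from right to left. The space $E_0$ deformation retracts to the union of $\ell$ and these $m$ arcs, so $\Pi$ is freely generated by the $c_x$.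

\emph{Step 2: embedded arcs with prescribed feet.} All arcs here are embedded in $D_+\cap\operatorname{int}D_1$ and meet $\ell$, transversally, exactly in those of their ends that lie on $\ell$. Let $u\ne v$ be points of $\operatorname{int}\ell$ and $x\in X$.
\begin{itemize}
\item[(a)] There is an arc in $E_0$ from $u$ to $v$ of class $c_x$ if $v$ is to the left of $u$, and of class $c_x^{-1}$ if $v$ is to the right of $u$.
\item[(b)] There is an arc in $E_0$ from $u$ to $v$ of trivial class.
\item[(c)] There is an arc from $x$ to $u$ that meets $X$ only in $x$, is vertical in $O_x$, misses the other disks, and whose part in $E_0$ is homotopic to $\eta_x$ with the end $x^-$ fixed and the other end sliding in $\ell$.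
\end{itemize}
An isotopy of $\ell$ fixed near $\partial\ell$ moves two given interior points to any two others in the same order, and it extends to an isotopy of $D_+$ supported near $\ell$. Apply this to the frontier arc of Step~1 or its reverse for (a), and to the vertical segment from $x$ to $\ell$ for (c). For (b) take an arc just above $\ell$. The order condition in (a) is what dictates the placement of points in Step~4.

\emph{Step 3: the class of $h_i$ as a word.} Every component of $L$ maps onto $S^2$, so it contains a point $(x,y_0)$, and the boundary of its tubular neighborhood is connected and contains $(x^-,y_0)$. Sliding the ends in $\partial E$, we represent the class of $h_i$ by a path $\alpha$ in $E$ from $(x'^-,y_0)$ to $(x''^-,y_0)$ for some $x',x''\in X$, possibly equal. Identify $D_1$ with the fiber over $y_0$. The path $\eta_{x'}^{-1}\alpha\,\eta_{x''}$ has both ends in $\ell$, so it defines an element of $\pi_1(E)=\pi_1(S^4\setminus L)$, and by Lemma~\ref{lem:fiber} this element is the image of a word $g_1\cdots g_r\in\Pi$ with each letter $g_s$ of the form $c_x^{\pm1}$. Hence the class of $h_i$ is represented by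
\begin{equation}\label{eq:word}
\eta_{x'}\,g_1\cdots g_r\,\eta_{x''}^{-1}\quad\text{in }E_0\times\{y_0\},
\end{equation}
consecutive paths being joined along $\ell$.

\emph{Step 4: the chains.} Treat $i=1,\dots,\kappa$ in turn. Choose $d=d_i\ge r+1$, odd if $h_i$ is incoherent and even if $h_i$ is coherent, and put $g_s=1$ for $r<s<d$. Place pairs of points $q_s,\bar q_s\in\operatorname{int}\ell$ for $s=1,\dots,d$ successively, each pair either to the left or to the right of all points placed before (for this and for earlier $i$). The pair with index $s+1$ goes to the left if $g_s$ is some $c_x$ and to the right if $g_s$ is some $c_x^{-1}$; otherwise the side is arbitrary. The segments $[q_s,\bar q_s]\subset\ell$ are then pairwise disjoint. By Step~2 choose arcs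
\begin{itemize}
\item $\delta_0$ from $x'$ to $q_1$ as in (c),
\item $\delta_s$ from $\bar q_s$ to $q_{s+1}$ of class $g_s$, for $1\le s<d$,
\item $\delta_d$ from $\bar q_d$ to $x''$, the reverse of an arc as in (c).
\end{itemize}
Different arcs may cross in $D_1$; they will lie over different disks in $D_2$. Let $Q\subset\ell$ be the set of all points $q_s,\bar q_s$ for all $i$. For $x\in X$ let $x^*\in\operatorname{int}\ell^*$ be the point vertically above $x$, and let $X^*=\{x^*\}$. Put $Z=X\cup Q\cup X^*$, and let $w$ be the union of all segments $[q_s,\bar q_s]$ and $[x,x^*]$. These segments are pairwise disjoint, $w\cap Z=\partial w=Z$, and each arc $\delta$ satisfies $\delta\cap Z=\partial\delta$. See Figure~\ref{fig:chain}.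

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) circle (3);
\draw[gray] (-2.236,-2) -- (2.236,-2);
\draw[gray] (-2.236,2) -- (2.236,2);
\node at (2.0,-1.75) {$\ell$};
\node at (2.0,1.75) {$\ell^*$};
\foreach \x in {-0.8,0,0.8} {
  \draw[very thick] (\x,0) -- (\x,2);
  \fill (\x,0) circle (0.06); \fill (\x,2) circle (0.06);}
\draw[dotted,thick] (-0.8,2)--(-0.8,2.891) (0,2)--(0,3) (0.8,2)--(0.8,2.891);
\draw[very thick] (0.8,-2)--(0.35,-2) (-0.35,-2)--(-0.8,-2);
\foreach \x in {-0.8,-0.35,0.35,0.8} {\fill (\x,-2) circle (0.06);}
\draw[dotted,thick] (-0.8,-2)--(-0.8,-2.891) (0.8,-2)--(0.8,-2.891)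
  (-0.35,-2)--(-0.35,-2.98) (0.35,-2)--(0.35,-2.98);
\draw[dashed] (0.8,0)--(0.8,-2);
\draw[dashed] (-0.8,0)--(-0.8,-2);
\draw[dashed] (0.35,-2)--(0.35,0) arc (0:180:0.35) -- (-0.35,-2);
\node[right] at (0.8,0) {$x'$};
\node[left] at (-0.8,0) {$x''$};
\node[below] at (0,0) {$x$};
\node[right] at (0.8,-1) {$\delta_0$};
\node[left] at (-0.8,-1) {$\delta_2$};
\node at (0.12,-1.2) {$\delta_1$};
\node at (1.05,-2.25) {$q_1$};
\node at (0.14,-2.25) {$\bar q_1$};
\node at (-0.57,-2.25) {$q_2$};
\node at (-1.05,-2.25) {$\bar q_2$};
\end{tikzpicture}
\caption{The disk $D_1$ for a braid with three sheets $x'',x,x'$ and one coherent handle whose core runs from $x'$ down to $\ell$, once counterclockwise around $x$, and up to $x''$; the chain has $d=2$. Thick segments form $w$ and give incoherent handles over $\bar D_2$. Dashed arcs are cores of coherent handles, each over its own small disk in $D_2$, so their crossings with other arcs are only apparent. Dotted segments lead from the auxiliary points to $\partial D_1$ and sweep out the 3-balls bounded by the auxiliary spheres.}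
\label{fig:chain}
\end{figure}

\emph{Step 5: the braid.} Choose disjoint disks $D_\delta\subset\operatorname{int}V\cap\operatorname{int}D_2$, one for each arc $\delta$ of Step~4, and points $y_\delta\in\operatorname{int}D_\delta$. The surface $(L\cap(D_1\times D_2))\cup((Q\cup X^*)\times D_2)$ equals $Z\times D_\delta$ over $D_\delta$. Replace it there by the surface of Lemma~\ref{lem:branch} for $\delta$ and $y_\delta$, and call the result $S''$. The old branch values lie outside $V$ and the new ones in disjoint disks, so $S''\to D_2$ is a simple branched covering of even degree $|Z|=2n$, and $\partial S''=Z\times\partial D_2$. Any two systems of $n$ disjoint arcs in $\operatorname{int}D_1$ are related by an isotopy $\varphi_t$ of $D_1$ fixing $\partial D_1$: shrink the arcs to short ones and move these. Take $\varphi_1(w)=w_n$. The isotopy $\varphi_t\times\mathrm{id}$ of $D_1\times S^2$ extends by the identity to $S^4$ and commutes with the projection to $S^2$. It carries $S''$ to a 2-dimensional $2n$-braid and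
\[
\mathcal F'=S''\cup(w\times\partial D_2)
\]
to its plat closure. It remains to prove that $\mathcal F'$ is equivalent to $\mathcal F$.

\emph{Step 6: $\mathcal F'$ as a surgery on $L$.} Let $L^+=L\cup\bigcup_{q\in Q\cup X^*}\Sigma_q$ with $\Sigma_q=\{q\}\times S^2$, oriented by the projection to $S^2$. By Lemma~\ref{lem:branch}, $\mathcal F'$ is equivalent to the result of surgery on $L^+$ along coherent handles $h_\delta\subset D_1\times D_\delta$ with cores $\delta\times\{y_\delta\}$, which we take thin, and along the components of $w\times\bar D_2$, which are incoherent by (C). These handles are pairwise disjoint, since they lie over the disjoint disks $D_\delta$ and $\bar D_2$ and the components of $w$ are disjoint.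

For $q\in Q\cup X^*$ let $\sigma_q$ be the vertical segment from $q$ to a point $p_q\in\partial D_1$, downward for $q\in Q$ and upward for $q\in X^*$, and let
\[
B_q=(\sigma_q\times S^2)\cup(\{p_q\}\times B^3).
\]
This is a 3-ball with $\partial B_q=\Sigma_q$. The balls $B_q$ are pairwise disjoint because the $\sigma_q$ are, and they are disjoint from $L\subset D_1^0\times S^2$. A component of $w$ meets $\sigma_q$ at most in its endpoint $q$, so its handle meets $B_q$ at most in the attaching disk $\{q\}\times\bar D_2$. An arc $\delta$ lies in $D_+$, so it misses $\sigma_q$ unless $q\in\partial\delta\cap Q$, and then it leaves $q$ transversally upward while $\sigma_q$ goes down; a thin $h_\delta$ therefore meets $B_q$ at most in an attaching disk.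

On each $\Sigma_q$ with $q\in Q$ exactly two handles end, one of each kind. For each $i$, Lemma~\ref{lem:absorb}(2) unites the chain
\[
h_{\delta_0},\ B_{q_1},\ [q_1,\bar q_1]\times\bar D_2,\ B_{\bar q_1},\ h_{\delta_1},\ \dots,\ [q_d,\bar q_d]\times\bar D_2,\ B_{\bar q_d},\ h_{\delta_d}
\]
into one 1-handle $H_i$ on $L$. The chain contains exactly $d_i$ incoherent handles, so $H_i$ has the type of $h_i$. The $H_i$ are pairwise disjoint. Let $L'$ be the result of surgery on $L$ along $H_1,\dots,H_\kappa$. What remains are the spheres $\Sigma_{x^*}$, each joined to $L'$ by the single handle $[x,x^*]\times\bar D_2$. The balls $([x,x^*]\times\bar D_2)\cup B_{x^*}$ are disjoint from one another and from the $H_i$, so $m$ applications of Lemma~\ref{lem:absorb}(1) show that $\mathcal F'$ is equivalent to $L'$.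

\emph{Step 7: the class of $H_i$.} By (H) we may compute the class from any path through $H_i\cap E$. Follow the cores $\delta_s\times\{y_{\delta_s}\}$ and the segments $[q_s,\bar q_s]\times\{y_0\}$, and on each sphere $\Sigma_q\subset B_q\subset H_i$ join $(q,y_\delta)$ to $(q,y_0)$ by a path in $\{q\}\times V$. The part of this path in $E$ lies in $E_0\times V$, with ends in $\{x'^-\}\times V$ and $\{x''^-\}\times V$. Contracting the disk $V$ to $y_0$ is a homotopy in $E_0\times V\subset E$ that keeps the ends in $\partial E$. It takes the path to the part in $E_0$ of
\[
\delta_0\,[q_1,\bar q_1]\,\delta_1\cdots[q_d,\bar q_d]\,\delta_d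
\]
in the fiber over $y_0$. The segments lie in $\ell$, so by the choice of the arcs this path is homotopic, with fixed ends, to \eqref{eq:word}. Thus $H_i$ and $h_i$ have the same class and the same type. By Lemma~\ref{lem:unique}, $L'$ is equivalent to $\mathcal F$. Hence $\mathcal F$ is equivalent to $\mathcal F'$, and so to a plat closure. This completes the proof of Theorem~\ref{thm:char}. \qed

\begin{thebibliography}{9}

\bibitem{Kamada94}
Kamada, Topology 33 (1994), 113--122.

\bibitem{Kamada02}
Kamada, \emph{Braid and Knot Theory in Dimension Four}, AMS, 2002.

\bibitem{Massey}
Massey, Pacific J. Math. 31 (1969).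

\bibitem{Whitney}
Whitney, 1941.

\bibitem{Yasuda}
Jumpei Yasuda, \emph{On the classification of 2-plat 2-knots}, arXiv:2506.15401 (2025).

\end{thebibliography}
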